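\title{Finite integral residuated lattices as nuclear images of conuclear images of lattice-ordered groups}

\begin{abstract}
We prove that a finite residuated lattice is a nuclear image of a conuclear image of an $\ell$-group, or of the negative cone of an $\ell$-group, if and only if it is integral. This confirms a conjecture from a paper of P\v{r}enosil. Finiteness can be weakened to the existence of joins of all nonempty subsets. The proof represents the residuated lattice of superword-closed sets of words inside a power of the group of order automorphisms of the real line, using for each word $w$ an action of the free monoid that detects the subsequences of $w$. We also show that no proper variety of $\ell$-groups suffices, and that a certain six-element commutative integral residuated lattice cannot be obtained from a representable $\ell$-group.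
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{residuated lattice} is an algebra $\mathbf L=\langle L,\wedge,\vee,\cdot,\backslash,/,\mathsf 1\rangle$ in which $\langle L,\wedge,\vee\rangle$ is a lattice, $\langle L,\cdot,\mathsf 1\rangle$ is a monoid, and
\[
a\cdot b\le c\iff b\le a\backslash c\iff a\le c/b .
\]
Thus $a\backslash c$ is the largest $b$ with $ab\le c$, an approximate quotient. The algebra $\mathbf L$ is \emph{integral} if $\mathsf 1$ is its top element. An \emph{$\ell$-group} is a residuated lattice in which every element $a$ has an inverse $a^{-1}$; there division is exact, $a\backslash b=a^{-1}b$ and $b/a=ba^{-1}$. A nontrivial $\ell$-group is not integral, since $a\le\mathsf 1$ and $a^{-1}\le\mathsf 1$ force $a=\mathsf 1$. The integral residuated lattice attached to an $\ell$-group $\mathbf G$ is its \emph{negative cone} $\mathbf G^-$: the set $G^-=\{a\in G: a\le\mathsf 1\}$ with the lattice operations and product of $\mathbf G$ and with the residuals $a\backslash b\wedge\mathsf 1$ and $b/a\wedge\mathsf 1$.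

Two constructions produce new residuated lattices from a given one, $\mathbf L$.
\begin{itemize}
\item A \emph{conucleus} is an interior operator $\sigma$ on $L$ (monotone, $\sigma(a)\le a$, $\sigma\sigma(a)=\sigma(a)$) with $\sigma(a)\sigma(b)\le\sigma(ab)$ and $\sigma(\mathsf 1)=\mathsf 1$. The \emph{conuclear image} $\mathbf L_\sigma$ is the residuated lattice on $\sigma[L]$ with the join, product and unit of $\mathbf L$ and with $a\wedge_\sigma b=\sigma(a\wedge b)$, $a\backslash_\sigma b=\sigma(a\backslash b)$, $b/_\sigma a=\sigma(b/a)$.
\item A \emph{nucleus} is a closure operator $\gamma$ on $L$ (monotone, $a\le\gamma(a)$, $\gamma\gamma(a)=\gamma(a)$) with $\gamma(a)\gamma(b)\le\gamma(ab)$. The \emph{nuclear image} $\mathbf L_\gamma$ is the residuated lattice on $\gamma[L]$ with the meet and residuals of $\mathbf L$, with $a\vee_\gamma b=\gamma(a\vee b)$ and $a\cdot_\gamma b=\gamma(ab)$, and with unit $\gamma(\mathsf 1)$.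
\end{itemize}
As far as joins and products are concerned, a conuclear image is a subalgebra and a nuclear image is a quotient. In both cases the order is that of $\mathbf L$. The negative cone is itself the image of the conucleus $a\mapsto a\wedge\mathsf 1$.

Which finite residuated lattices can be reached from an $\ell$-group? A conucleus alone reaches only the trivial one: if $\mathbf G_\sigma$ has a top $T$ and a bottom $B$, then $TT\le T$ and $B\le BB$, and canceling in $\mathbf G$ gives $T\le\mathsf 1\le B$. A nucleus on the negative cone reaches more.

\begin{example}\label{ex:luk}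
Let $\mathbf G=(\mathbb Z,+)$ and $n\ge1$. The closure operator $\gamma(a)=\max(a,-n)$ on $G^-$ is a nucleus: $\gamma(a)+\gamma(b)$ equals $a+b$ if $a,b\ge -n$ and is at most $-n$ otherwise. The image is the chain $\{-n,\dots,0\}$ with addition truncated at $-n$.
\end{example}

\begin{example}\label{ex:godel}
Let $\mathbf C$ be the chain $0<c<\mathsf 1$ with product $\min$, so that $a\backslash b=b/a$ is $\mathsf 1$ if $a\le b$ and $b$ otherwise. It is not a nuclear image of a negative cone. Indeed, for $a\le b$ in $\mathbf G^-$ we have $b\backslash a=b^{-1}a$ and $a/(b\backslash a)=b$; a nuclear image inherits the residuals and hence this law; but in $\mathbf C$ we have $0/(c\backslash 0)=0/0=\mathsf 1\ne c$.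

With a conucleus in between, $\mathbf C$ can be reached. Let $\mathbf G=\mathbb Z\times\mathbb Z$, ordered lexicographically with the first coordinate dominant, and let $S=\{(m,n):m,n\le0\}$. The greatest element of the submonoid $S$ below $(m,n)$ is $(m,\min(n,0))$ if $m\le0$ and $(0,0)$ if $m>0$, so $S$ is the image of a conucleus $\sigma$ (Lemma~\ref{lem:conucleus}). Split $S$ into the classes $\{(0,0)\}$, $\{(0,n):n<0\}$, $\{(m,n):m<0\}$, which have greatest elements $(0,0)$, $(0,-1)$, $(-1,0)$. A sum lies in the lower of the classes of its two summands, so sending the classes to $\mathsf 1,c,0$ is a monoid homomorphism onto $\mathbf C$. Sending each element to the top of its class is then a nucleus on $\mathbf G_\sigma$ with image $\mathbf C$ (Lemma~\ref{lem:nucleus}). In $\mathbf G^-$ the lowest class would contain all $(-1,n)$ and have no top; the conucleus repairs exactly this.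
\end{example}

A residuated lattice is \emph{cancellative} if each of $ax\le bx$ and $xa\le xb$ implies $a\le b$. Conuclear images of $\ell$-groups are cancellative, because their order and product are those of a group. It is known, as quoted in \cite{Prenosil}, that the finite nuclear images of cancellative residuated lattices, and also of integral cancellative ones, are precisely the finite integral residuated lattices. One asks next whether the cancellative residuated lattice can always be found inside an $\ell$-group. The following conjecture is posed in \cite{Prenosil}.

\begin{quote}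
\emph{Up to isomorphism, a finite residuated lattice is of the form $(\mathbf G_\sigma)_\gamma$ for an $\ell$-group $\mathbf G$, a conucleus $\sigma$ on $\mathbf G$ and a nucleus $\gamma$ on $\mathbf G_\sigma$ if and only if it is integral; and likewise with $\mathbf G$ replaced by the negative cone of an $\ell$-group.}
\end{quote}

There is a reason for doubt. Joins and products survive both constructions, so an inequality $w\le t_1\vee\dots\vee t_k$ between products of variables that holds for the negative elements of $\mathbf G$ also holds in every finite $(\mathbf G_\sigma)_\gamma$ (Lemma~\ref{lem:transfer}). For instance, $ab\le a^2\vee b^2$ holds in the totally ordered groups used above, but not in all finite integral residuated lattices (Section~\ref{sec:sharp}). In fact, such an inequality holds in all finite integral residuated lattices only if some $t_i$ is a subsequence of $w$ (Example~\ref{ex:Nw}). A single further inequality common to all negative cones would refute the conjecture. There is none, and the conjecture holds.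

\begin{theorem}\label{thm:main}
Let $\mathbf M$ be a residuated lattice in which every nonempty subset has a join (for example, $\mathbf M$ finite or complete). The following are equivalent.
\begin{enumerate}
\item[(1)] $\mathbf M$ is integral.
\item[(2)] $\mathbf M\cong(\mathbf G_\sigma)_\gamma$ for some $\ell$-group $\mathbf G$, conucleus $\sigma$ on $\mathbf G$, and nucleus $\gamma$ on $\mathbf G_\sigma$.
\item[(3)] $\mathbf M\cong((\mathbf G^-)_\sigma)_\gamma$ for some $\ell$-group $\mathbf G$, conucleus $\sigma$ on $\mathbf G^-$, and nucleus $\gamma$ on $(\mathbf G^-)_\sigma$.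
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:finite}
A finite residuated lattice is a nuclear image of a conuclear image of an $\ell$-group (equivalently, of the negative cone of an $\ell$-group) if and only if it is integral.
\end{corollary}

\begin{corollary}\label{cor:embed}
A residuated lattice is integral if and only if it embeds into a nuclear image of a conuclear image of the negative cone of an $\ell$-group.
\end{corollary}

For integral residuated lattices that lack some nonempty joins we prove only this embedding statement; we do not claim that each of them is itself such an image. The last result shows that all $\ell$-groups are needed.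

\begin{theorem}\label{thm:sharp}
For a variety $\mathcal V$ of $\ell$-groups, every finite integral residuated lattice has the form $(\mathbf G_\sigma)_\gamma$ with $\mathbf G\in\mathcal V$ if and only if $\mathcal V$ is the variety of all $\ell$-groups. Moreover, there is a six-element commutative integral residuated lattice that is not of this form for any representable (in particular, any abelian) $\mathbf G$.
\end{theorem}

The proof that (1) implies (2) and (3) passes through one family of residuated lattices $\mathbf S_A$, made of sets of words over an alphabet $A$. Section~\ref{sec:SA} shows that $\mathbf M$ is a nuclear image of $\mathbf S_M$. Section~\ref{sec:actions} builds, for each word $w$, automorphisms of the ordered real line that violate all unwanted inequalities with left side $w$. Section~\ref{sec:conuclear} assembles them into an $\ell$-group that has $\mathbf S_A$ as a conuclear image.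

\section{Basic facts and the necessity of integrality}\label{sec:basic}

We use the following facts throughout.
\begin{enumerate}
\item[(F1)] The lattice operations and the residuals are determined by the order and the product. Hence an isomorphism of partially ordered monoids between residuated lattices is an isomorphism of residuated lattices.
\item[(F2)] Multiplication preserves all existing joins in each argument, and so is monotone: $a\cdot\bigvee X\le c$ iff $\bigvee X\le a\backslash c$ iff $ax\le c$ for all $x\in X$. Conversely, a finite lattice with a monoid multiplication that preserves all joins in each argument, including the empty join, is residuated, with $a\backslash c=\bigvee\{b:ab\le c\}$ and $c/b=\bigvee\{a:ab\le c\}$.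
\item[(F3)] A nucleus $\gamma$ satisfies $\gamma(\gamma(a)\gamma(b))=\gamma(ab)$, since $ab\le\gamma(a)\gamma(b)\le\gamma(ab)$, and $\gamma(\gamma(a)\vee\gamma(b))=\gamma(a\vee b)$, since $a\vee b\le\gamma(a)\vee\gamma(b)\le\gamma(a\vee b)$. So $\gamma\colon\mathbf L\to\mathbf L_\gamma$ preserves products, joins and the unit.
\item[(F4)] In an $\ell$-group, $a\le b$ implies $b^{-1}\le a^{-1}$ (multiply by $b^{-1}$ on the left and by $a^{-1}$ on the right).
\end{enumerate}

The next two lemmas produce the conucleus and the nucleus in the proof of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:conucleus}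
Let $S$ be a submonoid of a residuated lattice $\mathbf L$ such that for each $a\in L$ there is a greatest element $\sigma(a)$ of $S$ below $a$. Then $\sigma$ is a conucleus with image $S$.
\end{lemma}

\begin{proof}
The map $\sigma$ is monotone, satisfies $\sigma(a)\le a$, takes values in $S$ and fixes each element of $S$. So it is an interior operator with image $S$, and $\sigma(\mathsf 1)=\mathsf 1$. The product $\sigma(a)\sigma(b)$ lies in $S$ and below $ab$, hence below $\sigma(ab)$.
\end{proof}

\begin{lemma}\label{lem:nucleus}
Let $\mathbf L,\mathbf M$ be residuated lattices, $f\colon L\to M$ a surjective monoid homomorphism, and $r\colon M\to L$ a map such that $f(x)\le a\iff x\le r(a)$ for all $x\in L$, $a\in M$. Then $\gamma=r\circ f$ is a nucleus on $\mathbf L$, and $r$ is an isomorphism from $\mathbf M$ onto $\mathbf L_\gamma$.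
\end{lemma}

\begin{proof}
As in every adjunction, $f$ and $r$ are monotone, $x\le rf(x)$ and $fr(a)\le a$. If $a=f(x)$, then $x\le r(a)$ and so $a\le fr(a)$; by surjectivity $fr$ is the identity. Hence $\gamma\gamma=r(fr)f=\gamma$, so $\gamma$ is a closure operator, and $\gamma[L]=r[M]$. From $f(\gamma(x)\gamma(y))=f(x)f(y)=f(xy)$ we get $\gamma(x)\gamma(y)\le rf(xy)=\gamma(xy)$. Further, $r(a)\le r(b)$ iff $a=fr(a)\le b$; also $r(a)\cdot_\gamma r(b)=rf(r(a)r(b))=r(ab)$ and $\gamma(\mathsf 1)=r(\mathsf 1)$. Now apply (F1).
\end{proof}

The implications (3)$\Rightarrow$(1) and (2)$\Rightarrow$(1) of Theorem~\ref{thm:main} are the two parts of the next lemma; in the second, the top element is the join of the nonempty set $M$.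

\begin{lemma}\label{lem:necessity}
\emph{(a)} Conuclear images and nuclear images of integral residuated lattices are integral.
\emph{(b)} Let $\mathbf G$ be an $\ell$-group. If $\mathbf M=(\mathbf G_\sigma)_\gamma$ has a top element, then $\mathbf M$ is integral and $M\subseteq G^-$.
\end{lemma}

\begin{proof}
(a) Let $\mathbf L$ be integral. The unit of $\mathbf L_\sigma$ is $\mathsf 1$, which lies above all of $\sigma[L]$. If $a\in\gamma[L]$, then $a=\gamma(a)\le\gamma(\mathsf 1)$, and $\gamma(\mathsf 1)$ is the unit of $\mathbf L_\gamma$.

(b) Let $T$ be the top of $\mathbf M$. The order and product of $\mathbf G_\sigma$ are those of $\mathbf G$, so $TT\le\gamma(TT)\le T$ in $\mathbf G$, and multiplying by $T^{-1}$ gives $T\le\mathsf 1$. Every $a\in M$ therefore satisfies $a\le T\le\mathsf 1\le\gamma(\mathsf 1)$.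
\end{proof}

The top element is needed in (b): with $\sigma$ and $\gamma$ the identity maps, $\mathbf M=\mathbf G$ is not integral unless it is trivial.

Let $A$ be a set, $A^*$ the free monoid of words over $A$, $\varepsilon$ the empty word, and $|t|$ the length of $t$. An assignment of elements of a monoid to the letters extends uniquely to a homomorphism on $A^*$, so words serve as monoid terms.

\begin{lemma}\label{lem:transfer}
Let $\mathbf G$ be an $\ell$-group, let $\mathbf M=(\mathbf G_\sigma)_\gamma$ have a top element, and let $w,t_1,\dots,t_k\in A^*$ with $k\ge1$. If $w\le t_1\vee\dots\vee t_k$ holds in $\mathbf G$ under every assignment $A\to G^-$, then it holds in $\mathbf M$ under every assignment $A\to M$.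
\end{lemma}

\begin{proof}
An assignment $A\to M$ takes values in $G^-$ by Lemma~\ref{lem:necessity}(b), so the inequality holds when both sides are evaluated in $\mathbf G$. This evaluation takes place in $\mathbf G_\sigma$, which has the same products, joins and unit. Apply the monotone map $\gamma$ to both sides. It fixes the elements of $M$ and by (F3) turns the two values into the values computed in $\mathbf M$.
\end{proof}

\section{Superword-closed sets of words}\label{sec:SA}

Write $u\sqsubseteq v$ if $u$ is a subsequence of $v$, that is, if $u$ arises from $v$ by deleting letters; we then call $v$ a \emph{superword} of $u$. The relation matters because deleting factors that are $\le\mathsf 1$ from a product does not decrease it: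
\begin{equation}\label{eq:delete}
\text{if all letters have values}\le\mathsf 1\text{ and }u\sqsubseteq v,\text{ then the value of }v\text{ is below the value of }u.
\end{equation}
To avoid handling each integral $\mathbf M$ separately, we look for one residuated lattice that is generated by the letters under products and joins and in which no comparisons hold beyond those forced by \eqref{eq:delete}. A join of products is given by a set of words, and by \eqref{eq:delete} adding superwords to the set does not change the join.

A set $D\subseteq A^*$ is \emph{superword-closed} if $u\in D$ and $u\sqsubseteq v$ imply $v\in D$. Let $S_A$ be the set of all \emph{nonempty} superword-closed sets, ordered by inclusion, with product $DE=\{de:d\in D,\ e\in E\}$. The empty set is left out because $\emptyset D=\emptyset$ for all $D$, which is incompatible with an embedding into a group. Put ${\uparrow}u=\{v:u\sqsubseteq v\}\in S_A$.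

\begin{proposition}\label{prop:SA}
With unit $A^*$, the set $S_A$ is an integral residuated lattice $\mathbf S_A$. It is closed under nonempty unions, which are its joins, and ${\uparrow}u\,{\uparrow}v={\uparrow}uv$.
\end{proposition}

\begin{proof}
Let $D,E\in S_A$. If $de\sqsubseteq v$ with $d\in D$, $e\in E$, then $v=v'v''$ with $d\sqsubseteq v'$ and $e\sqsubseteq v''$, so $v\in DE$; thus $DE\in S_A$. The product of sets is associative. Since $de$ is a superword of $d$ and of $e$, we have $DE\subseteq D\cap E$. In particular $DA^*\subseteq D$ and $A^*D\subseteq D$, with equality because $\varepsilon\in A^*$, and $D\cap E$ is nonempty. Unions and intersections of superword-closed sets are superword-closed, so $S_A$ is a lattice with top $A^*$ and with nonempty unions as joins. The set $D\backslash E=\{v: dv\in E\text{ for all }d\in D\}$ is superword-closed, contains $E$, and satisfies $DF\subseteq E\iff F\subseteq D\backslash E$; the residual $E/D=\{v: vd\in E\text{ for all }d\in D\}$ is symmetric. Finally, ${\uparrow}u\,{\uparrow}v$ is superword-closed, contains $uv$, and consists of superwords of $uv$.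
\end{proof}

\begin{proposition}\label{prop:nuclear}
Let $\mathbf M$ be an integral residuated lattice in which every nonempty subset has a join. Then $\mathbf M\cong(\mathbf S_M)_\gamma$ for a nucleus $\gamma$ on $\mathbf S_M$.
\end{proposition}

\begin{proof}
Take the set $M$ as alphabet, and let $\mathrm{ev}\colon M^*\to M$ be the monoid homomorphism that is the identity on letters. Define
\[
f(D)=\bigvee\{\mathrm{ev}(t):t\in D\}\quad(D\in S_M),\qquad r(a)=\{t\in M^*:\mathrm{ev}(t)\le a\}\quad(a\in M).
\]
The join exists because $D\ne\emptyset$. The set $r(a)$ contains the one-letter word $a$, and it is superword-closed by \eqref{eq:delete}, which applies since $\mathbf M$ is integral; so $r(a)\in S_M$. Both $f(D)\le a$ and $D\subseteq r(a)$ say that $\mathrm{ev}(t)\le a$ for all $t\in D$. The map $f$ is surjective: $f(r(a))=a$, because the word $a$ lies in $r(a)$. By (F2), applied in each argument,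
\[
f(D)f(E)=\bigvee_{d\in D}\bigvee_{e\in E}\mathrm{ev}(d)\,\mathrm{ev}(e)=f(DE),
\]
and $f(M^*)=\mathsf 1$ because $\mathrm{ev}(\varepsilon)=\mathsf 1$ is the top. Lemma~\ref{lem:nucleus} applies.
\end{proof}

Both hypotheses are visible in the proof. The joins define $f$. If $\mathbf M$ is not integral, then $r(\mathsf 1)$ contains $\varepsilon$ but not every letter, so it is not superword-closed.

\begin{example}\label{ex:Nw}
Let $A\neq\emptyset$, $w\in A^*$ and $I_w=\{t:t\not\sqsubseteq w\}$. This set is superword-closed by transitivity of $\sqsubseteq$ and contains all words longer than $w$, so $I_w\in S_A$. The closure operator $D\mapsto D\cup I_w$ is a nucleus: $(D\cup I_w)(E\cup I_w)\subseteq DE\cup I_w$, since a product with a factor in $I_w$ lies in $I_w$. Its image $\mathbf N_w$ is integral by Lemma~\ref{lem:necessity}(a), has unions as joins, and is finite, because $A^*\setminus I_w$ is the finite set of subsequences of $w$. Assign ${\uparrow}x\cup I_w$ to the letter $x$. By (F3) and Proposition~\ref{prop:SA}, the value of a word $t$ in $\mathbf N_w$ is ${\uparrow}t\cup I_w$, which contains $w$ if and only if $t\sqsubseteq w$. Hence $w\le t_1\vee\dots\vee t_k$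 fails in $\mathbf N_w$ whenever no $t_i$ is a subsequence of $w$.
\end{example}

If $\mathbf N_w$ is to be of the form $(\mathbf G_\sigma)_\gamma$, then by Lemma~\ref{lem:transfer} these inequalities must fail for negative elements of $\mathbf G$. So the construction of the next section, in some form, cannot be avoided.

\section{Automorphisms of the line that detect subsequences}\label{sec:actions}

Let $\mathrm{Aut}(\mathbb R)$ be the group of increasing bijections of $\mathbb R$, acting on the right, $q(gh)=(qg)h$, so that a word acts letter by letter from left to right. Order it pointwise. The pointwise maximum and minimum of two increasing bijections are strictly increasing, continuous and unbounded in both directions, hence increasing bijections; and $g\le h$ implies $kg\le kh$ and $gk\le hk$. So $\mathrm{Aut}(\mathbb R)$ is an $\ell$-group with $q(g\vee h)=\max(qg,qh)$ and $q(g\wedge h)=\min(qg,qh)$. Pointwise joins are what makes this group convenient: to refute $w\le t_1\vee\dots\vee t_k$ it is enough to find one point that $w$ sends higher than each $t_i$ does.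

We build automorphisms from finite data. Let $P\subseteq\mathbb R$ be finite and nonempty, its elements called \emph{nodes}, and let $\varphi\colon P\to\mathbb R$ be strictly increasing. Extend $\varphi$ affinely between consecutive nodes and by translations below the lowest and above the highest node. The result $g$ is an increasing bijection. Its \emph{displacement} $q-qg$ is affine between consecutive nodes and constant outside, so
\begin{equation}\label{eq:disp}
\min_{p\in P}(p-p\varphi)\ \le\ q-qg\ \le\ \max_{p\in P}(p-p\varphi)\qquad(q\in\mathbb R).
\end{equation}

\subsection*{Greedy reading}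
Fix $w=w_1\cdots w_n$ with $n\ge0$. To test whether $t\sqsubseteq w$, read $t$ from the left and match each letter to its first occurrence in $w$ after the previous match. The state is the position $j\in\{0,\dots,n\}$ of the last match, or $n+1$ for failure. The letter $x$ changes the state $j$ to
\[
\nu_x(j)=\min\bigl(\{i: j<i\le n,\ w_i=x\}\cup\{n+1\}\bigr)\qquad(0\le j\le n+1).
\]
The map $\nu_x$ is monotone, since the set shrinks as $j$ grows; it fixes $n+1$; and $\nu_x(j)\ge j+1$ for $j\le n$. For $t=t_1\cdots t_k$ put $j_0=0$ and $j_l=\nu_{t_l}(j_{l-1})$. If $j_k\le n$, then $j_1<\dots<j_k\le n$ and $t=w_{j_1}\cdots w_{j_k}$. Therefore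
\begin{equation}\label{eq:greedy}
t\not\sqsubseteq w\ \Longrightarrow\ j_k=n+1,
\end{equation}
whereas reading $w$ itself passes through the states $0,1,\dots,n$. Placing state $j$ at the point $-j$, we have monotone maps that move every state down or fix it and that separate $w$ from the words $t\not\sqsubseteq w$. The difficulty is that they are not injective, so they do not extend to automorphisms.

\subsection*{The case $w=xy$}
Let $A=\{x,y\}$. A word without the subsequences $xx$ and $yy$ is one of $\varepsilon,x,y,xy,yx$, so every $t\not\sqsubseteq xy$ is a superword of $xx$, $yy$ or $yx$. By \eqref{eq:delete} the task is to find $g,h\le\mathsf 1$ in $\mathrm{Aut}(\mathbb R)$ with $gh\not\le g^2\vee h^2\vee hg$. We follow the point $0$ and require $0g=-1$ and $(-1)h=-2$, so that $0gh=-2$. The three other products should send $0$ below $-2$. Since $h$ is increasing, $0h>(-1)h=-2$; so $0h$ must be low enough that both $g$ and $h$ send it below $-2$. We control this by barriers at $\frac12,-\frac12,-\frac32,-\frac52$, just above the states $0,1,2,3$, and let them move as the states do: $\nu_x$ sends $0,1,2$ to $1,3,3$ and $\nu_y$ sends them to $2,2,3$. Where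 two barriers would collide, we separate them by sending them slightly \emph{below} the target barrier. This loses nothing, since barriers serve only as upper bounds. Take the nodes
\[
\begin{array}{lllll}
g: & \tfrac12\mapsto-\tfrac12, & 0\mapsto-1, & -\tfrac12\mapsto-\tfrac83, & -\tfrac32\mapsto-\tfrac{11}4,\\[4pt]
h: & \tfrac12\mapsto-\tfrac32, & -\tfrac12\mapsto-\tfrac53, & -1\mapsto-2, & -\tfrac32\mapsto-\tfrac{11}4,
\end{array}
\]
shown in Figure~\ref{fig:xy}. In each row both the nodes and the values decrease, and each value lies below its node, so $g,h\le\mathsf 1$ by \eqref{eq:disp}. Now $0g^2=(-1)g<(-\frac12)g=-\frac83$. Also $0h<\frac12h=-\frac32$, so $0hg$ and $0h^2$ are below $-\frac{11}4$. All three are below $0gh=-2$.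

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.6cm,y=1.5cm,>=stealth]
\foreach \yy in {1,0,-1} {
  \draw (-3.1,\yy) -- (0.8,\yy);
  \foreach \xx in {0,-1,-2} \fill (\xx,\yy) circle (1.8pt);
  \foreach \xx in {0.5,-0.5,-1.5,-2.5} \draw[thick] (\xx,\yy-0.08) -- (\xx,\yy+0.08);
}
\foreach \xx/\lab in {0.5/{\frac12},0/{0},-0.5/{-\frac12},-1/{-1},-1.5/{-\frac32},-2/{-2},-2.5/{-\frac52}}
  \node[below=4pt] at (\xx,-1) {$\lab$};
\draw[->] (0.5,0) -- (-0.5,1);   \draw[->,very thick] (0,0) -- (-1,1);
\draw[->] (-0.5,0) -- (-2.667,1); \draw[->] (-1.5,0) -- (-2.75,1);
\draw[->] (0.5,0) -- (-1.5,-1);  \draw[->] (-0.5,0) -- (-1.667,-1);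
\draw[->,very thick] (-1,0) -- (-2,-1); \draw[->] (-1.5,0) -- (-2.75,-1);
\node at (0.75,0.5) {$g$}; \node at (0.75,-0.5) {$h$};
\end{tikzpicture}
\caption{Two increasing bijections $g$ (middle line to top line) and $h$ (middle line to bottom line) of $\mathbb R$ with $gh\not\le g^2\vee h^2\vee hg$, given by their values at four nodes each. Dots mark $0,-1,-2$ and bars mark the barriers at half-integers. The thick arrows give $0gh=-2$. The thin arrows bound images from above and force $0g^2$, $0h^2$ and $0hg$ to lie left of $-\frac52$.}\label{fig:xy}
\end{figure}

\subsection*{The general construction}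
For $0\le j\le n+1$ let $p_j=-j$ be the \emph{markers} and $b_j=-j+\frac12$ the \emph{barriers}, so that $b_0>p_0>b_1>p_1>\dots>b_{n+1}>p_{n+1}$. Let $\delta_j=\frac1{j+2}\in(0,\frac12]$; these numbers strictly decrease and serve to separate colliding barriers. For $x\in A$ prescribe
\begin{equation}\label{eq:nodes}
b_j\mapsto p_{\nu_x(j)}+\delta_j\quad(0\le j\le n),\qquad\qquad p_{i-1}\mapsto p_i\quad(1\le i\le n,\ w_i=x).
\end{equation}
The image of $b_j$ lies in the interval $(p_{\nu_x(j)},\,b_{\nu_x(j)}]$. For $w=xy$ these are the nodes of $g$ and $h$ above.

\begin{lemma}\label{lem:alpha}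
The prescription \eqref{eq:nodes} is strictly increasing. Its extension $\alpha^w_x\in\mathrm{Aut}(\mathbb R)$ satisfies $1\le q-q\alpha^w_x\le n+2$ for all $q$; in particular $\alpha^w_x\le\mathsf 1$. There are at most $n+1$ distinct maps $\alpha^w_x$ as $x$ ranges over $A$.
\end{lemma}

\begin{proof}
Write $\nu=\nu_x$. For two barriers $b_j>b_{j'}$ we have $j<j'$, so $\nu(j)\le\nu(j')$ and $\delta_j>\delta_{j'}$, and thus $p_{\nu(j)}+\delta_j>p_{\nu(j')}+\delta_{j'}$. On markers the prescription is the translation by $-1$. Compare $b_j$ with $p_{i-1}$, where $w_i=x$. If $j\le i-1$, then $b_j>p_{i-1}$; here $i>j$ is an occurrence of $x$, so $\nu(j)\le i$ and $p_{\nu(j)}+\delta_j>p_i$. If $j\ge i$, then $b_j<p_{i-1}$; here $\nu(j)\ge j+1\ge i+1$, so $p_{\nu(j)}+\delta_j\le b_{i+1}<p_i$.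

The displacement is $1$ at a marker and $(\nu(j)-j)+(\frac12-\delta_j)$ at $b_j$, where $1\le\nu(j)-j\le n+1$ and $0\le\frac12-\delta_j<\frac12$. The bounds follow from \eqref{eq:disp}. Finally, \eqref{eq:nodes} depends only on the set $\{i:w_i=x\}$. At most $n$ letters occur in $w$, and for all others this set is empty.
\end{proof}

Extend $x\mapsto\alpha^w_x$ to a monoid homomorphism $t\mapsto\alpha^w_t$ from $A^*$ to $\mathrm{Aut}(\mathbb R)$. Adding up displacements gives
\begin{equation}\label{eq:bounds}
q-|t|(|w|+2)\ \le\ q\alpha^w_t\ \le\ q-|t| .
\end{equation}

\begin{lemma}\label{lem:detect}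
Let $w\in A^*$ and $n=|w|$. Then $0\,\alpha^w_w=-n$, and $0\,\alpha^w_t<-n$ for every $t\not\sqsubseteq w$.
\end{lemma}

\begin{proof}
The first claim follows the markers: $p_{i-1}\alpha^w_{w_i}=p_i$ for $i=1,\dots,n$. For the second, let $t=t_1\cdots t_k$ and let $j_0,\dots,j_k$ be the states of the greedy reading. We show by induction that $0\,\alpha^w_{t_1\cdots t_l}<b_{j_l}$. For $l=0$ this reads $0<\frac12$. Let $q<b_j$ and $x\in A$. If $j\le n$, then $q\alpha^w_x<b_j\alpha^w_x\le b_{\nu_x(j)}$. If $j=n+1$, then $q\alpha^w_x\le q<b_{n+1}=b_{\nu_x(j)}$. This is the induction step. If $t\not\sqsubseteq w$, then $j_k=n+1$ by \eqref{eq:greedy}, so $0\,\alpha^w_t<b_{n+1}<-n$.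
\end{proof}

An element $D$ of $S_A$ should be represented by the join of all $\alpha^w_t$ with $t\in D$. This is an infinite join in general, and infinite joins need not exist in an $\ell$-group. The next lemma reduces it to a finite one: long words move every point so far down that they do not contribute.

\begin{lemma}\label{lem:finite}
Let $w\in A^*$ and $\emptyset\ne X\subseteq A^*$. There is a finite nonempty $X_0\subseteq X$ such that every $t\in X$ has some $u\in X_0$ with $\alpha^w_t\le\alpha^w_u$. Consequently, $\max_{t\in X}q\alpha^w_t$ exists for each $q$, and $q\mapsto\max_{t\in X}q\alpha^w_t$ is the element $\bigvee_{u\in X_0}\alpha^w_u$ of $\mathrm{Aut}(\mathbb R)$.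
\end{lemma}

\begin{proof}
Fix $u_0\in X$ and put $N=|u_0|(|w|+2)$. If $|t|\ge N$, then $q\alpha^w_t\le q-N\le q\alpha^w_{u_0}$ for all $q$ by \eqref{eq:bounds}. The words of length less than $N$ give only finitely many maps $\alpha^w_t$, as each is a product of fewer than $N$ factors taken from a finite set (Lemma~\ref{lem:alpha}). Let $X_0$ consist of $u_0$ and of one word of $X$ for each map that arises from a word of $X$ of length less than $N$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:finite} also follows from Higman's theorem \cite{Higman} that $\sqsubseteq$ is a well-quasi-order on the words over a finite alphabet. Replace all letters that do not occur in $w$ by one new symbol; they act identically. The image of $X$ has finitely many $\sqsubseteq$-minimal words, and by \eqref{eq:delete} one preimage of each suffices for $X_0$.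
\end{remark}

\section{The lattice $\mathbf S_A$ as a conuclear image}\label{sec:conuclear}

The action $\alpha^w$ tests a single word $w$. To test all words, take the $\ell$-group $\mathbf H=\prod_{w\in A^*}\mathrm{Aut}(\mathbb R)$ with coordinatewise operations and order. For $D\in S_A$ let $\Phi(D)\in H$ be given by
\[
q\,\Phi(D)_w=\max_{t\in D}q\alpha^w_t\qquad(w\in A^*,\ q\in\mathbb R),
\]
which is well defined by Lemma~\ref{lem:finite}.

\begin{lemma}\label{lem:Phi}
Let $D,E\in S_A$, let $(D_i)$ be a nonempty family in $S_A$, and let $g\in H$.
\begin{enumerate}
\item[(a)] If $\Phi(D_i)\le g$ for all $i$, then $\Phi(\bigcup_i D_i)\le g$.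
\item[(b)] $\Phi(DE)=\Phi(D)\Phi(E)$ and $\Phi(A^*)=\mathsf 1$.
\item[(c)] $\Phi(D)\le\Phi(E)$ if and only if $D\subseteq E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $t\in D_i$, then $q\alpha^w_t\le q\,\Phi(D_i)_w\le qg_w$. Take the maximum over $t\in\bigcup_iD_i$.

(b) An increasing map commutes with a maximum that is attained, so
\[
q\,\Phi(D)_w\Phi(E)_w=\max_{e\in E}\Bigl(\max_{d\in D}q\alpha^w_d\Bigr)\alpha^w_e=\max_{e\in E}\max_{d\in D}q\alpha^w_{de}=q\,\Phi(DE)_w .
\]
Since $\alpha^w_t\le\mathsf 1=\alpha^w_\varepsilon$ for all $t$, we have $\Phi(A^*)=\mathsf 1$.

(c) If $D\subseteq E$, the maximum over $E$ is at least the maximum over $D$. Otherwise pick $w\in D\setminus E$. As $E$ is superword-closed, no $t\in E$ is a subsequence of $w$. By Lemma~\ref{lem:detect},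
\[
0\,\Phi(E)_w=\max_{t\in E}0\,\alpha^w_t<-|w|=0\,\alpha^w_w\le0\,\Phi(D)_w ,
\]
so $\Phi(D)\not\le\Phi(E)$.
\end{proof}

Let $S=\Phi[S_A]$. By (b) and (c) it is a submonoid of $\mathbf H$ contained in $H^-$. To apply Lemma~\ref{lem:conucleus} we need a greatest element of $S$ below each group element $g$. Part (a) supplies it as soon as \emph{some} element of $S$ lies below $g$, but in $\mathbf H$ there may be none. Indeed, let $A\ne\emptyset$ and let $g_w$ be the translation by $-(|w|+2)^2$. If $t\in D$, then $q\,\Phi(D)_w\ge q-|t|(|w|+2)>qg_w$ for $|w|+2>|t|$ by \eqref{eq:bounds}, so $\Phi(D)\not\le g$. We therefore cut $\mathbf H$ down to the elements bounded by $S$: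
\[
G=\{g\in H:\ s\le g\le s^{-1}\text{ for some }s\in S\}.
\]

\begin{proposition}\label{prop:conuclear}
The set $G$ is the universe of a subalgebra $\mathbf G$ of the $\ell$-group $\mathbf H$ with $S\subseteq G^-$. There is a conucleus $\sigma$ on $\mathbf G$ with image $S$, its restriction $\sigma^-$ to $G^-$ is a conucleus on $\mathbf G^-$, and $\mathbf S_A\cong\mathbf G_\sigma=(\mathbf G^-)_{\sigma^-}$.
\end{proposition}

\begin{proof}
If $s\in S$, then $s\le s\le\mathsf 1\le s^{-1}$, so $S\subseteq G^-$; in particular $\mathsf 1\in G$. By (F4), $s\le g\le s^{-1}$ implies $s\le g^{-1}\le s^{-1}$. Let $g,g'\in G$ have bounds $s,s'\in S$, and put $u=ss'\in S$. Since $s,s'\le\mathsf 1$, we have $u\le s$ and $u\le s'$, and so $s^{-1},s'^{-1}\le u^{-1}$. Thus $u\le g\le u^{-1}$ and $u\le g'\le u^{-1}$. It follows that $u\le g\wedge g'\le g\vee g'\le u^{-1}$ and $u^2\le gg'\le u^{-2}$, with $u^2\in S$. So $G$ is closed under all operations.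

For $g\in G$ the family $\{D\in S_A:\Phi(D)\le g\}$ is nonempty, so its union $U$ lies in $S_A$. By Lemma~\ref{lem:Phi}(a), $\Phi(U)\le g$, and by (c), $\Phi(U)$ lies above every element of $S$ below $g$. Lemma~\ref{lem:conucleus} shows that $\sigma(g)=\Phi(U)$ is a conucleus on $\mathbf G$ with image $S$. Since $S$ is also a submonoid of $\mathbf G^-$, the same lemma shows that $\sigma^-$ is a conucleus on $\mathbf G^-$ with image $S$. Both images are the ordered monoid $S$, so they coincide by (F1). By Lemma~\ref{lem:Phi}(b),(c), $\Phi$ is an isomorphism of partially ordered monoids from $S_A$ onto $S$, and (F1) applies again.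
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:finite}]
Each of (2) and (3) implies (1) by Lemma~\ref{lem:necessity}. Assume (1). By Proposition~\ref{prop:nuclear}, $\mathbf M\cong(\mathbf S_M)_\gamma$. Take $A=M$ in Proposition~\ref{prop:conuclear}. Then $\Phi\circ\gamma\circ\Phi^{-1}$ is a nucleus on $\mathbf G_\sigma=(\mathbf G^-)_{\sigma^-}$ whose image is isomorphic to $\mathbf M$, which gives (2) and (3). The corollary follows because a finite lattice has all nonempty joins.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:embed}]
The Dedekind--MacNeille completion of a residuated lattice $\mathbf M$ is a complete residuated lattice $\overline{\mathbf M}$ that contains $\mathbf M$ as a subalgebra (see \cite{GJKO}), and every element of $\overline{\mathbf M}$ is the join of a subset of $M$. If $\mathbf M$ is integral, each such join is below $\mathsf 1$, so $\overline{\mathbf M}$ is integral, and Theorem~\ref{thm:main} gives it the form (3). Conversely, nuclear images of conuclear images of negative cones are integral by Lemma~\ref{lem:necessity}(a), and a subalgebra of an integral residuated lattice is integral, as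 it has the same unit.
\end{proof}

\section{Proper varieties of $\ell$-groups do not suffice}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. By Lemma~\ref{lem:transfer}, each part needs an inequality that holds in the negative cones of the groups in question and fails in some finite integral residuated lattice.

\subsection*{Proper varieties}
A \emph{variety} of $\ell$-groups is a class of $\ell$-groups defined by equations. If $\mathcal V$ is the variety of all $\ell$-groups, Corollary~\ref{cor:finite} applies. Let $\mathcal V$ be proper. We need one inequality that works for all such $\mathcal V$ at once, and it comes from the normal-valued $\ell$-groups. Recall that a \emph{value} of an element $a\ne\mathsf 1$ is a convex $\ell$-subgroup that is maximal among those not containing $a$, and that $\mathbf G$ is \emph{normal-valued} if every value is normal in the smallest convex $\ell$-subgroup properly containing it. We use only two facts. By Holland's theorem \cite{Holland}, every member of a proper variety of $\ell$-groups is normal-valued. By Wolfenstein's characterization, normal-valued $\ell$-groups satisfy $|a||b|\le|b|^2|a|^2$, where $|a|=a\vee a^{-1}$.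

Let $\mathbf G\in\mathcal V$ and $x,y\in G^-$. For $a=x^{-1}$ and $b=y^{-1}$ we have $|a|=a$ and $|b|=b$, so $x^{-1}y^{-1}\le y^{-2}x^{-2}$. Inverting by (F4) gives
\[
x^2y^2\le yx .
\]
By Lemma~\ref{lem:transfer}, $xxyy\le yx$ holds in every finite $(\mathbf G_\sigma)_\gamma$ with $\mathbf G\in\mathcal V$. But $yx\not\sqsubseteq xxyy$, so by Example~\ref{ex:Nw} the inequality fails in the finite integral residuated lattice $\mathbf N_{xxyy}$ over $A=\{x,y\}$. Hence $\mathbf N_{xxyy}$ is not of this form, which proves the first statement.

\subsection*{A commutative example}
The inequality $xxyy\le yx$ holds in every commutative integral residuated lattice, since there $xxyy\le xy=yx$, so it says nothing about the commutative case. One might expect commutative residuated lattices to come from abelian groups. The obstruction now involves a join. An $\ell$-group is \emph{representable} if it embeds into a product of totally ordered groups; it is a standard fact that abelian $\ell$-groups are representable. In a totally ordered group,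
\begin{equation}\label{eq:rep}
ab\le a^2\vee b^2,
\end{equation}
because $ab\le b^2$ if $a\le b$ and $ab\le a^2$ if $b\le a$. The inequality passes to products and subalgebras, so it holds in every representable $\mathbf G$ and, by Lemma~\ref{lem:transfer}, in every finite $(\mathbf G_\sigma)_\gamma$ with $\mathbf G$ representable.

To violate \eqref{eq:rep} we want elements $x,y$ with $x^2=y^2=0$ and $xy=c>0$. Let $M=\{0,c,x,y,d,\mathsf 1\}$ be the lattice with $0<c<x<d<\mathsf 1$ and $c<y<d$, in which $x,y$ is the only incomparable pair, $x\wedge y=c$ and $x\vee y=d$. Define a commutative product with unit $\mathsf 1$ by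
\[
\begin{array}{c|cccccc}
\cdot&0&c&x&y&d&\mathsf 1\\\hline
0&0&0&0&0&0&0\\
c&0&0&0&0&0&c\\
x&0&0&0&c&c&x\\
y&0&0&c&0&c&y\\
d&0&0&c&c&c&d\\
\mathsf 1&0&c&x&y&d&\mathsf 1
\end{array}
\]
A product of two elements other than $\mathsf 1$ is $0$ or $c$, and multiplying it by a third such element gives $0$. So $(ab)e=0=a(be)$ if none of $a,b,e$ is $\mathsf 1$; if one of them is $\mathsf 1$, both sides are the product of the other two. Each row of the table is monotone along the covering pairs $0<c$, $c<x$, $c<y$, $x<d$, $y<d$, $d<\mathsf 1$, so multiplication preserves joins of comparable pairs. For the remaining pair, $a(x\vee y)=ax\vee ay$ holds with both sides equal to $c$ for $a\in\{x,y,d\}$, to $0$ for $a\in\{0,c\}$, and to $d$ for $a=\mathsf 1$. The empty join is preserved since $a0=0$. By (F2), $\mathbf M$ is a commutative integral residuated lattice. In it, $xy=c\not\le0=x^2\vee y^2$, so \eqref{eq:rep} fails, and $\mathbf M$ is not of the form $(\mathbf G_\sigma)_\gamma$ with $\mathbf G$ representable. This completes the proof of Theorem~\ref{thm:sharp}.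

By Corollary~\ref{cor:finite}, this $\mathbf M$ is nevertheless of the form $(\mathbf G_\sigma)_\gamma$; every $\ell$-group $\mathbf G$ that serves is nonrepresentable, and in particular nonabelian.

\begin{thebibliography}{9}

\bibitem{GJKO}
Galatos, Jipsen, Kowalski and Ono, \emph{Residuated Lattices}, Elsevier, 2007.

\bibitem{Higman}
G.~Higman, \emph{Ordering by divisibility in abstract algebras}, Proc. London Math. Soc., 1952.

\bibitem{Holland}
Holland, \emph{The largest proper variety of lattice ordered groups}, Proc. AMS 57, 1976.

\bibitem{Prenosil}
Adam P\v{r}enosil, \emph{From partially ordered monoids to partially ordered groups via free nuclear preimages}, arXiv:2111.09820 (2021).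

\end{thebibliography}
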